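\title{Compact groups in which a nilpotent law holds with positive probability}

\begin{abstract}
Let $G$ be a compact group and $k\ge 1$. We prove that the set of tuples $(x_1,\dots,x_{k+1})$ with $[x_1,\dots,x_{k+1}]=1$ has positive Haar measure if and only if $G$ has an open subgroup that is nilpotent of class at most $k$. The proof is a reduction to the known case of profinite groups. One shows that the identity component $G^0$ is abelian, replaces it by a torsion-free profinite module with the same annihilator, and applies the profinite theorem to the resulting semidirect product. The same reduction works for an arbitrary word in place of the commutator. We also show that the measure is at most $1-3/2^{k+2}$ when $G$ itself is not nilpotent of class at most $k$, and that this bound is attained.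
\end{abstract}

\section{The question and the results}\label{sec:intro}

For elements of a group put $[x_1,x_2]=x_1^{-1}x_2^{-1}x_1x_2$ and, inductively, $[x_1,\dots,x_{k+1}]=[[x_1,\dots,x_k],x_{k+1}]$. A group is \emph{$k$-step nilpotent} if it is nilpotent of class at most $k$; this holds exactly when $[x_1,\dots,x_{k+1}]=1$ for all $x_1,\dots,x_{k+1}$ in the group. Compact groups are Hausdorff, and $\mu$ denotes the normalized Haar measure of whichever compact group is under discussion; on $G^{k+1}$ it is the product Haar measure. For a compact group $G$ and $k\ge1$ the set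
\[
\mathcal N_k(G)=\{(x_1,\dots,x_{k+1})\in G^{k+1} : [x_1,\dots,x_{k+1}]=1\}
\]
is closed, and $\mu(\mathcal N_k(G))$ is the probability that $k+1$ independent random elements of $G$ have trivial commutator.

Nonempty open sets have positive Haar measure, so this probability is $1$ exactly when $G$ is $k$-step nilpotent. There is one evident way for it to be positive. If $H\le G$ is an open $k$-step nilpotent subgroup of index $r$, then
\begin{equation}\label{eq:easy}
\mu(\mathcal N_k(G))\ge\mu(H^{k+1})=r^{-(k+1)}>0 .
\end{equation}
The following question, posed in \cite{AS}, asks whether there is any other way.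

\begin{quote}
\emph{Let $G$ be a compact group with $\mu(\mathcal N_k(G))>0$. Does $G$ have an open $k$-step nilpotent subgroup?}
\end{quote}

For finite $G$ there is nothing to prove, since the trivial subgroup is open. For a connected compact Lie group the answer is yes for an analytic reason: the commutator is a real analytic map, so if it is trivial on a set of positive measure it is trivial everywhere. The answer is known to be positive for all compact groups when $k=1$ and when $k=2$, and for all $k$ when $G$ is profinite. We use the last of these results, and only that one, without proof.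

\begin{theorem}[the profinite case, known]\label{thm:profinite}
Let $\Gamma$ be a profinite group and $k\ge1$. If $\mu(\mathcal N_k(\Gamma))>0$, then $\Gamma$ has an open $k$-step nilpotent subgroup.
\end{theorem}

Our main result is that the answer is positive in general. We write $G^0$ for the identity component of $G$.

\begin{theorem}\label{thm:A}
Let $G$ be a compact group and $k\ge1$. Then $\mu(\mathcal N_k(G))>0$ if and only if $G$ has an open $k$-step nilpotent subgroup. In that case $G^0$ is abelian and is centralized by an open subgroup of $G$.
\end{theorem}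

The reduction to profinite groups uses little about the commutator. A \emph{word} is an element $w$ of the free group $F_n$ on $y_1,\dots,y_n$. For $x\in G^n$, $w(x)$ is the result of substituting $x_i$ for $y_i$, and
\[
\mathcal N_w(G)=\{x\in G^n: w(x)=1\}.
\]
The word $w$ is a \emph{law} of $G$ if $\mathcal N_w(G)=G^n$. For $w_k=[y_1,\dots,y_{k+1}]$ we have $\mathcal N_{w_k}(G)=\mathcal N_k(G)$.

\begin{theorem}\label{thm:B}
Let $w\in F_n$ be a nontrivial word.
\begin{enumerate}
\item[(a)] If $G$ is a compact group with $\mu(\mathcal N_w(G))>0$, then $G^0$ is abelian.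
\item[(b)] Let $\mathcal V$ be any set of words. Suppose that every profinite group $\Gamma$ with $\mu(\mathcal N_w(\Gamma))>0$ has an open subgroup of which all words in $\mathcal V$ are laws. Then the same holds for every compact group.
\end{enumerate}
In particular, for every word $w$, the question ``does $\mu(\mathcal N_w(G))>0$ force $w$ to be a law of an open subgroup of $G$?'' has a positive answer for all compact groups if and only if it has a positive answer for all profinite groups.
\end{theorem}

The third result concerns the other end of the scale: the probability cannot be close to $1$ without being equal to $1$.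

\begin{theorem}\label{thm:C}
If a compact group $G$ is not $k$-step nilpotent, then $\mu(\mathcal N_k(G))\le 1-\dfrac{3}{2^{k+2}}$, and equality is attained for every $k$.
\end{theorem}

A compact group $G$ is an extension of the connected group $T=G^0$ by the profinite group $G/T$, but the two pieces cannot be treated separately: both may be abelian while $G$ has no open nilpotent subgroup. What has to be controlled is the action of $G$ on $T$, and Theorem~\ref{thm:profinite} says nothing about actions on connected groups. The remedy is to build a profinite group that encodes this action. Section~\ref{sec:dihedral} does so by hand for products of copies of $O(2)$. In general there are three steps. Up to a null set, $\mathcal N_w(G)$ is a union of whole cosets of $T^n$ (Section~\ref{sec:cosets}). One such coset forces $T$ to be abelian (Section~\ref{sec:abelian} for commutators, Section~\ref{sec:words} for arbitrary words). For abelian $T$, whether a coset consists of solutions is a question about annihilators in a group ring, and this allows $T$ to be exchanged for a profinite module (Section~\ref{sec:model}). Theorem~\ref{thm:C}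 is independent of all this and is proved in Section~\ref{sec:gap}.

\section{Generalized dihedral groups}\label{sec:dihedral}

Let $A$ be a compact abelian group, written additively, and let $\operatorname{Dih}(A)=\langle\sigma\rangle\ltimes A$, where $\sigma^2=1$ and $\sigma^{-1}a\sigma=-a$. Thus $\operatorname{Dih}(\mathbb R/\mathbb Z)=O(2)$, and $\operatorname{Dih}(\mathbb Z/m)$ is the dihedral group of order $2m$. Put $A[m]=\{a\in A: ma=0\}$.

\begin{lemma}\label{lem:dih}
For every compact abelian group $A$ and every $k\ge1$,
\[
\mu\bigl(\mathcal N_k(\operatorname{Dih}(A))\bigr)=1-\frac{3}{2^{k+1}}\bigl(1-\mu(A[2^k])\bigr).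
\]
\end{lemma}

\begin{proof}
Write $x_i=\sigma^{e_i}a_i$ with $a_i\in A$, and put $\varepsilon_i=(-1)^{e_i}$. Then $x_1x_2=\sigma^{e_1+e_2}(\varepsilon_2a_1+a_2)$ and $x_2x_1=\sigma^{e_1+e_2}(\varepsilon_1a_2+a_1)$, so
\[
[x_1,x_2]=(x_2x_1)^{-1}x_1x_2=(\varepsilon_2-1)a_1+(1-\varepsilon_1)a_2\in A .
\]
For $c\in A$ we have $[c,x_i]=-c+x_i^{-1}cx_i=(\varepsilon_i-1)c$. Hence
\begin{equation}\label{eq:dih}
[x_1,\dots,x_{k+1}]=(\varepsilon_3-1)\cdots(\varepsilon_{k+1}-1)\bigl((\varepsilon_2-1)a_1+(1-\varepsilon_1)a_2\bigr).
\end{equation}
The $2^{k+1}$ cosets of $A^{k+1}$ correspond to the sign patterns $(\varepsilon_1,\dots,\varepsilon_{k+1})$. Call a pattern \emph{bad} if $\varepsilon_3=\dots=\varepsilon_{k+1}=-1$ and $(\varepsilon_1,\varepsilon_2)\ne(1,1)$, and \emph{good} otherwise. There are three bad patterns. For a good pattern \eqref{eq:dih} is zero. For a bad pattern it equals $\pm2^ku$ with $u=a_1$, $a_2$ or $a_2-a_1$. In each case $u$ is uniformly distributed on $A$, so the commutator is trivial on a proportion $\mu(A[2^k])$ of the coset.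
\end{proof}

Three choices of $A$ are instructive. For $A=\mathbb R/\mathbb Z$ the set $A[2^k]$ is finite, so $\mu(\mathcal N_k(O(2)))=1-3/2^{k+1}$, and each coset of $A^{k+1}$ either lies in $\mathcal N_k$ or meets it in a null set. For the $p$-adic integers $A=\mathbb Z_p$ we have $A[2^k]=0$, and we find the same good cosets and the same probability. The reason is visible in \eqref{eq:dih}: a coset lies in $\mathcal N_k$ when the integer coefficients of $a_1$ and $a_2$ annihilate $A$, and the only integer that annihilates $\mathbb R/\mathbb Z$, or $\mathbb Z_p$, is $0$. For $A=\mathbb Z/2^{k+1}$ the subgroup $A[2^k]$ has index $2$, each bad coset is half filled with solutions, and the probability is $1-3/2^{k+2}$, the bound in Theorem~\ref{thm:C}.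

\begin{example}[the method in miniature]\label{ex:mini}
Let $T=(\mathbb R/\mathbb Z)^{\mathbb N}$, let $P$ be a closed subgroup of $\langle\sigma\rangle^{\mathbb N}$, and let $G=P\ltimes T\le O(2)^{\mathbb N}$. Then $G^0=T$, and both $T$ and $G/T\cong P$ are abelian. For $P=\langle\sigma\rangle^{\mathbb N}$ every open subgroup of $G$ contains a factor $O(2)$, which is not nilpotent by Lemma~\ref{lem:dih}. So Theorem~\ref{thm:profinite}, applied to $G/T$ or to $P$, cannot settle the question for these groups.

Replace each circle by $\mathbb Z_p$: let $B=\mathbb Z_p^{\mathbb N}$ and $\Gamma=P\ltimes B\le\operatorname{Dih}(\mathbb Z_p)^{\mathbb N}$, a profinite group. A tuple $x\in P^{k+1}$ has a sign pattern in each coordinate $j\in\mathbb N$. Let $E_P\subseteq P^{k+1}$ be the set of tuples all of whose patterns are good. By \eqref{eq:dih}, the coset $xT^{k+1}$ lies in $\mathcal N_k(G)$ if $x\in E_P$ and meets it in a null subset of the coset if $x\notin E_P$. The same is true of $xB^{k+1}$ and $\mathcal N_k(\Gamma)$. The Haar measures of $G$ and $\Gamma$ are the product measures on $P\times T$ and $P\times B$, because left translation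 by $x_0a_0$ sends $xa$ to $x_0x\,(x^{-1}a_0x+a)$. By Fubini's theorem,
\[
\mu(\mathcal N_k(G))=\mu(E_P)=\mu(\mathcal N_k(\Gamma)).
\]
Suppose that this number is positive. Theorem~\ref{thm:profinite} gives an open $k$-step nilpotent subgroup $H\le\Gamma$. Then $H\cap B$ has finite index $m$ in $B$ and contains $mB$. Let $x\in H\cap P$ have sign $\varepsilon_j$ in coordinate $j$. For $b\in B$ the commutator $[mb,x,\dots,x]$ with $k$ entries $x$ is trivial, and its $j$th coordinate is $(\varepsilon_j-1)^kmb_j$. Since $\mathbb Z_p$ is torsion-free, $\varepsilon_j=1$ for all $j$, so $x=1$. Thus the open subgroup $H\cap P$ of $P$ is trivial, $P$ is finite, and $T$ is an open abelian subgroup of $G$.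
\end{example}

The module that replaces $T$ has to be torsion-free, because Theorem~\ref{thm:profinite} gives information only about a subgroup of finite index of it. A finite subgroup of $T$ will not do: in $\operatorname{Dih}(\mathbb Z/m)\le O(2)$ the subgroup $H=\langle\sigma\rangle$ is open and abelian, and it carries no information about the action of $\sigma$ on the circle.

\section{Standard facts}\label{sec:facts}

From now on $T=G^0$. For tuples we write $xt=(x_1t_1,\dots,x_nt_n)$. We use the following facts.

\begin{enumerate}
\item[(F1)] \emph{Haar measure.} It is a Radon measure; in particular $\mu(E)$ is the infimum of $\mu(U)$ over open $U\supseteq E$. If $\pi\colon G\to Q$ is a continuous surjective homomorphism of compact groups, then $\mu(\pi^{-1}(Y))=\mu(Y)$ for Borel $Y\subseteq Q$. A closed subgroup of index $r$ has measure $1/r$, read as $0$ if $r$ is infinite, and a closed subgroup of finite index is open. For compact groups $X,Y$ and a closed set $C\subseteq X\times Y$, Fubini's theorem holds: $\mu(C)=\int_X\mu(\{y:(x,y)\in C\})\,d\mu(x)$.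
\item[(F2)] \emph{Peter--Weyl.} The continuous homomorphisms of a compact group $G$ to unitary groups $U(d)$ separate points; if $G$ is abelian, the continuous homomorphisms to $\mathbb R/\mathbb Z$ do. Closed subgroups of Lie groups are Lie groups, and every compact Lie group is isomorphic to a closed subgroup of some $U(d)$.
\item[(F3)] \emph{Profinite groups.} These are the compact totally disconnected groups. The group $G/G^0$ is profinite for every compact $G$, and a quotient of a profinite group by a closed normal subgroup is profinite.
\item[(F4)] \emph{Compact Lie groups.} A compact Lie group has finitely many components. If $S$ is a compact connected Lie group, then $S=Z(S)[S,S]$, and the Lie algebra of $S$ is the direct sum of the Lie algebra of $Z(S)$ and a semisimple ideal. If $S$ is also abelian, it is a torus $(\mathbb R/\mathbb Z)^d$.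
\item[(F5)] \emph{Analytic functions.} A real analytic function on a connected real analytic manifold that is not identically zero has a zero set of Lebesgue measure zero in every chart. On a Lie group, Haar measure has a smooth positive density in charts, so such a zero set is Haar null.
\end{enumerate}

Let $\mathcal L(G)$ be the family of closed normal subgroups $N$ of $G$ for which $G/N$ is a Lie group. By (F2) it contains the kernels of all homomorphisms $G\to U(d)$, so $\bigcap_{N\in\mathcal L(G)}N=1$. It is closed under finite intersections, since $G/(N\cap N')$ is a closed subgroup of $G/N\times G/N'$. To pass information between $G$ and its quotients we need to know their identity components: for every closed normal subgroup $N$ of $G$,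
\begin{equation}\label{eq:comp}
(G/N)^0=TN/N .
\end{equation}
Indeed $TN/N$ is connected, so it lies in $(G/N)^0$. The quotient of $G/N$ by $TN/N$ is a quotient of $G/T$, hence totally disconnected by (F3), so the connected group $(G/N)^0$ has trivial image in it.

\section{Solutions come in whole cosets of the identity component}\label{sec:cosets}

Positive measure is a soft hypothesis. The first step turns it into an algebraic one: almost every solution of $w=1$ stays a solution when its entries are multiplied by arbitrary elements of $T$.

\begin{lemma}\label{lem:cosets}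
Let $G$ be a compact group and $w\in F_n$, and put
\[
E=\{x\in G^n: w(xt)=1\text{ for all }t\in T^n\}.
\]
Then $E$ is closed, $ET^n=E$, and $\mu(E)=\mu(\mathcal N_w(G))$.
\end{lemma}

\begin{proof}
The set $E$ is an intersection of closed sets, one for each $t$; it is invariant under right multiplication by $T^n$ by its definition; and $E\subseteq\mathcal N_w(G)$. It remains to show that $\mu(E)\ge\mu(\mathcal N_w(G))$.

First let $G=L\le U(d)$ be a compact Lie group, and let $x\in L^n$. The real and imaginary parts of the matrix entries of $t\mapsto w(xt)-1$ are real analytic functions on the connected manifold $(L^0)^n$. If all of them vanish identically, then $x(L^0)^n\subseteq E$. If not, $\mathcal N_w(L)\cap x(L^0)^n$ is null by (F5). There are finitely many cosets $x(L^0)^n$, so $\mathcal N_w(L)\setminus E$ is null.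

Now let $G$ be arbitrary. There may be uncountably many cosets of $T^n$, each of them null, so the coset-by-coset argument is not available, and we approximate by Lie quotients. For $N\in\mathcal L(G)$ let
\[
E_N=\{x\in G^n: w(xt)\in N\text{ for all }t\in T^n\},
\]
a closed set. By \eqref{eq:comp}, $E_N$ is the preimage in $G^n$ of the set $E$ formed for the Lie group $G/N$. The Lie case and (F1) give
\[
\mu(E_N)=\mu(\mathcal N_w(G/N))=\mu(\{x\in G^n:w(x)\in N\})\ge\mu(\mathcal N_w(G)).
\]
We have $E_{N\cap N'}\subseteq E_N\cap E_{N'}$, and $\bigcap_NE_N=E$ because $\bigcap_NN=1$. Let $U\supseteq E$ be open. The compact set $G^n\setminus U$ is covered by the open sets $G^n\setminus E_N$, hence by finitely many of them, hence by a single one, that of the intersection of the finitely many $N$. For this $N$ we have $E_N\subseteq U$, so $\mu(U)\ge\mu(\mathcal N_w(G))$. Outer regularity (F1) finishes the proof.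
\end{proof}

Connectedness is essential here. In $\operatorname{Dih}(\mathbb Z/2^{k+1})$, with the rotation subgroup in the role of $T$, the bad cosets are half filled with solutions.

\section{The identity component is abelian: commutators}\label{sec:abelian}

Suppose that a coset $x(L^0)^{k+1}$ in a compact Lie group $L$ lies in $\mathcal N_k(L)$. An element that commutes with a whole coset of $S=L^0$ commutes with $S$. So modulo the centralizer $C_L(S)$ the last entry of the commutator can be dropped, and one can induct on $k$. Passing to $L/C_L(S)$ replaces $S$ by $S/Z(S)$; to keep $S$ unchanged during the induction we first remove its center, once and for all.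

\begin{lemma}\label{lem:centerless}
If $S$ is a compact connected Lie group, then $S/Z(S)$ has trivial center.
\end{lemma}

\begin{proof}
Let $t\in S$ be central modulo $Z(S)$, so that $[t,s]\in Z(S)$ for all $s\in S$. The identity $[t,ss']=[t,s']\,s'^{-1}[t,s]s'$ shows that $s\mapsto[t,s]$ is a homomorphism to the abelian group $Z(S)$. It is trivial on $[S,S]$ and on $Z(S)$, hence on $S=Z(S)[S,S]$ by (F4). So $t\in Z(S)$.
\end{proof}

\begin{lemma}\label{lem:abelian}
Let $L$ be a compact Lie group, $S=L^0$, $k\ge0$ and $x_1,\dots,x_{k+1}\in L$. If $[x_1s_1,\dots,x_{k+1}s_{k+1}]=1$ for all $s_1,\dots,s_{k+1}\in S$, where $[x_1]$ means $x_1$, then $S$ is abelian.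
\end{lemma}

\begin{proof}
The subgroup $Z(S)$ is closed and normal in $L$. The group $L/Z(S)$ has identity component $S/Z(S)$ by \eqref{eq:comp}, it inherits the hypothesis, and $S$ is abelian if $S/Z(S)=1$. By Lemma~\ref{lem:centerless} it therefore suffices to prove: if $Z(S)=1$, then $S=1$. We do this by induction on $k$, for all pairs $(L,S)$ at once.

If $k=0$, then $x_1s=1$ for all $s\in S$, so $S=1$. Let $k\ge1$, fix $s_1,\dots,s_k\in S$, and put $c=[x_1s_1,\dots,x_ks_k]$. By hypothesis $c$ commutes with $x_{k+1}s$ for every $s\in S$, in particular with $x_{k+1}$, and therefore with every $s\in S$. So $c$ lies in $C=C_L(S)$, a closed normal subgroup of $L$ with $C\cap S=Z(S)=1$. The identity component of $L/C$ is $SC/C\cong S$, which has trivial center, and in $L/C$ the shorter commutator $[x_1s_1,\dots,x_ks_k]$ is trivial for all $s_1,\dots,s_k$. By induction $SC/C=1$, so $S=1$.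
\end{proof}

\begin{corollary}\label{cor:abelian}
If $G$ is compact and $\mu(\mathcal N_k(G))>0$, then $T=G^0$ is abelian.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:cosets} the set $E$ for $w=w_k$ has positive measure, so it contains a tuple $x$. For $N\in\mathcal L(G)$ the image of $x$ satisfies the hypothesis of Lemma~\ref{lem:abelian} in $L=G/N$, where $S=TN/N$ by \eqref{eq:comp}. So $[T,T]\subseteq N$ for all $N\in\mathcal L(G)$, and $[T,T]=1$.
\end{proof}

\section{A profinite model}\label{sec:model}

Throughout this section $G$ is a compact group whose identity component $T$ is abelian. We construct a profinite group $\Gamma=P\ltimes B$ that stands to $G$ as $\Gamma$ did in Example~\ref{ex:mini}. Three ingredients are needed: a profinite subgroup $P$ that meets every coset of $T$, a formula generalizing \eqref{eq:dih}, and the module $B$.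

\subsection{A profinite supplement}

The extension $1\to T\to G\to G/T\to1$ need not split, but $T$ has a profinite supplement. This is the case of abelian $T$ of Lee's theorem; we include a proof, beginning with Lie groups.

\begin{lemma}\label{lem:finite}
Let $L$ be a compact Lie group whose identity component $S$ is a torus. Then $L=\Phi S$ for a finite subgroup $\Phi$.
\end{lemma}

\begin{proof}
Let $F=L/S$ have order $m$. Write $S$ additively. Since $S$ is abelian, conjugation induces a right action $a\cdot f$ of $F$ on $S$. Choose a representative $s(f)\in L$ of each $f\in F$ and define $c(f,g)\in S$ by $s(f)s(g)=s(fg)c(f,g)$. The set $s(F)$ fails to be a subgroup by the amounts $c(f,g)$, and the aim is to change $s$ so that these lie in the finite group $S[m]\cong(\mathbb Z/m)^{\dim S}$.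

Computing $s(f)s(g)s(h)$ in two ways gives $c(fg,h)+c(f,g)\cdot h=c(f,gh)+c(g,h)$. Sum over $f\in F$ and put $b(g)=\sum_fc(f,g)$; since $fg$ runs over $F$ when $f$ does,
\[
m\,c(g,h)=b(g)\cdot h+b(h)-b(gh).
\]
A torus is divisible, so there are $b'(g)\in S$ with $mb'(g)=b(g)$. Put $s'(g)=s(g)\,(-b'(g))$. Then $s'(g)s'(h)=s'(gh)c'(g,h)$ with
\[
c'(g,h)=c(g,h)-b'(g)\cdot h-b'(h)+b'(gh),
\]
and $mc'(g,h)=0$. Let $\Phi=s'(F)\,S[m]$. For $a,a'\in S[m]$ we have $s'(g)a\,s'(h)a'=s'(gh)\,(c'(g,h)+a\cdot h+a')\in\Phi$. So the finite set $\Phi$ is closed under multiplication, hence a subgroup, and it meets every coset of $S$.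
\end{proof}

\begin{lemma}\label{lem:supp}
There is a closed totally disconnected, hence profinite, subgroup $P\le G$ with $G=TP$.
\end{lemma}

\begin{proof}
Consider the closed subgroups $P$ with $TP=G$; the group $G$ is one. If $(P_\alpha)$ is a chain of them and $g\in G$, the sets $\{t\in T:t^{-1}g\in P_\alpha\}$ are closed, nonempty and nested in the compact space $T$, so they have a common point $t$, and $g\in t\bigcap_\alpha P_\alpha$. Thus $\bigcap_\alpha P_\alpha$ is again such a subgroup, and Zorn's lemma gives a minimal one, $P$.

Suppose that $P^0\neq1$. Being connected, $P^0$ lies in $T$, so it is abelian. Choose $N\in\mathcal L(P)$ with $P^0\not\subseteq N$. By \eqref{eq:comp} and (F4), $(P/N)^0=P^0N/N$ is a nontrivial torus. Lemma~\ref{lem:finite} gives a finite subgroup $\Phi\le P/N$ with $\Phi\,(P/N)^0=P/N$, and $\Phi\neq P/N$ because $P/N$ is infinite. The preimage $P'$ of $\Phi$ is a proper closed subgroup of $P$ that contains $N$, and $P=P'NP^0=P'P^0$. As $T$ is normal and contains $P^0$, we get $G=TP'P^0=P'TP^0=P'T=TP'$. This contradicts the minimality of $P$. So $P^0=1$, and $P=P/P^0$ is profinite by (F3).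
\end{proof}

\subsection{A word along an abelian normal subgroup}

Let $\Delta$ be a group with an abelian normal subgroup $A$. Write $A$ additively and make it a right module over the group ring $\mathbb Z[\Delta]$ by $a\cdot g=g^{-1}ag$. Note that $[a,g]=a\cdot(g-1)$. For $f\in\mathbb Z[F_n]$ and $x\in\Delta^n$ let $f(x)\in\mathbb Z[\Delta]$ be the image of $f$ under the ring homomorphism $y_i\mapsto x_i$. The next lemma says that $a\mapsto w(xa)$ is an affine map whose coefficients depend on $w$ and $x$ but not on $A$.

\begin{lemma}\label{lem:linear}
For each $w\in F_n$ there are $\partial_1w,\dots,\partial_nw\in\mathbb Z[F_n]$ such that, for every group $\Delta$ with an abelian normal subgroup $A$ and all $x\in\Delta^n$, $a\in A^n$,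
\begin{equation}\label{eq:linear}
w(xa)=w(x)\,\Bigl(\sum_{i=1}^na_i\cdot\partial_iw(x)\Bigr).
\end{equation}
Consequently, if $A_0$ is a subgroup of $A$, then $w(xa)=1$ for all $a\in A_0^n$ if and only if $w(x)=1$ and $A_0\cdot\partial_iw(x)=0$ for every $i$.
\end{lemma}

\begin{proof}
We use induction on the length of the reduced form of $w$, with $\partial_i1=0$. Let $w=uy_j^{\pm1}$ with $u$ shorter, and let $u(xa)=u(x)\alpha$ with $\alpha=\sum_ia_i\cdot\partial_iu(x)$. Moving $\alpha$ to the right past the new letter gives
\[
u(x)\,\alpha\,x_ja_j=u(x)x_j\,(\alpha\cdot x_j+a_j),\qquad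
u(x)\,\alpha\,(x_ja_j)^{-1}=u(x)x_j^{-1}\bigl((\alpha-a_j)\cdot x_j^{-1}\bigr).
\]
So \eqref{eq:linear} holds with $\partial_i(uy_j)=(\partial_iu)y_j+\delta_{ij}$ and $\partial_i(uy_j^{-1})=(\partial_iu-\delta_{ij})y_j^{-1}$. For the consequence, take $a=0$, and then tuples $a$ with a single nonzero entry.
\end{proof}

For $w=[y_1,y_2]$ the recursion yields $\partial_1w=y_2-w$ and $\partial_2w=1-y_2^{-1}y_1y_2$. At $x=(\sigma^{e_1},\sigma^{e_2})$ in $\operatorname{Dih}(A)$ these act as $\varepsilon_2-1$ and $1-\varepsilon_1$, as in \eqref{eq:dih}.

By Lemma~\ref{lem:linear}, a tuple $x\in P^n$ lies in the set $E$ of Lemma~\ref{lem:cosets} if and only if $w(x)=1$ in $P$ and the elements $\partial_iw(x)\in\mathbb Z[P]$ annihilate $T$. So $T$ enters only through its annihilator, and any module with the same annihilator can take its place.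

\subsection{Characters and the module}

To compute the annihilator we pass to characters, where the connected group $T$ becomes a torsion-free discrete group. Let $M$ be the group of continuous homomorphisms $\chi\colon T\to\mathbb R/\mathbb Z$, with the left action $(g\chi)(t)=\chi(t\cdot g)$ of $G$. By linearity $(f\chi)(t)=\chi(t\cdot f)$ for $f\in\mathbb Z[G]$, and characters separate the points of $T$ by (F2), so
\begin{equation}\label{eq:dual}
T\cdot f=0\iff fM=0\qquad(f\in\mathbb Z[G]).
\end{equation}
For $\chi\in M$ let $\Lambda_\chi\le M$ be the subgroup generated by the orbit $G\chi$. It is a $\mathbb Z[G]$-submodule containing $\chi$, so $fM=0$ if and only if $f\Lambda_\chi=0$ for all $\chi$.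

\begin{lemma}\label{lem:lattice}
For each $\chi\in M$ the group $\Lambda_\chi$ is free abelian of finite rank, and an open normal subgroup $U_\chi$ of $G$ acts trivially on it.
\end{lemma}

\begin{proof}
If $r\chi=0$ with $r\ge1$, then $\chi(T)$ is a connected subset of a finite group, so $\chi=0$. Thus $M$ is torsion-free; this is where the connectedness of $T$ is used.

Let $J$ be the image of $(-\frac14,\frac14)$ in $\mathbb R/\mathbb Z$. It contains no nonzero subgroup: if $0<|\theta|<\frac14$, then some $2^j\theta$ has absolute value in $[\frac14,\frac12)$. The map $(g,t)\mapsto\chi(t\cdot g)-\chi(t)$ is continuous on $G\times T$ and vanishes on $\{1\}\times T$. As $T$ is compact, there is a neighborhood $V$ of $1$ in $G$ such that the map sends $V\times T$ into $J$. For $g\in V$ the image of the character $g\chi-\chi$ is a subgroup inside $J$, so $g\chi=\chi$. Hence the stabilizer of $\chi$ is open and has finite index, and the orbit $G\chi$ is finite. So $\Lambda_\chi$ is finitely generated and torsion-free. The intersection $U_\chi$ of the stabilizers of the points of $G\chi$ is open and normal, and it acts trivially on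 $\Lambda_\chi$.
\end{proof}

A first consequence is that an element cannot act on $T$ unipotently without acting trivially. This will give the last assertion of Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:unipotent}
If $g\in G$ and $T\cdot(g-1)^m=0$ for some $m\ge1$, then $g$ centralizes $T$.
\end{lemma}

\begin{proof}
Fix $\chi\in M$. By \eqref{eq:dual}, $(g-1)^m\Lambda_\chi=0$, and $(g^r-1)\Lambda_\chi=0$ for $r=|G/U_\chi|$. Since $1$ is a simple root of $X^r-1$, the greatest common divisor of $(X-1)^m$ and $X^r-1$ in $\mathbb Q[X]$ is $X-1$. Clearing denominators, we obtain $\alpha,\beta\in\mathbb Z[X]$ and an integer $c\neq0$ with $\alpha(X)(X-1)^m+\beta(X)(X^r-1)=c(X-1)$. So $c(g-1)\Lambda_\chi=0$, and $(g-1)\Lambda_\chi=0$ because $\Lambda_\chi$ is torsion-free. This holds for all $\chi$, and \eqref{eq:dual} gives $T\cdot(g-1)=0$.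
\end{proof}

For disconnected modules the lemma fails: on $A=\mathbb Z/4$ the reflection $\sigma$ satisfies $A\cdot(\sigma-1)^2=4A=0$ and $A\cdot(\sigma-1)=2A\neq0$.

Fix a prime $p$. For a torus, $M$ is a lattice $\mathbb Z^d$, and $\operatorname{Hom}(M,\mathbb Z_p)\cong\mathbb Z_p^d$ is the module we want; this is the passage from $\mathbb R/\mathbb Z$ to $\mathbb Z_p$ in Section~\ref{sec:dihedral}. In general this recipe can lose everything: if $T$ is the character group of the discrete group $\mathbb Q$, then $M\cong\mathbb Q$ and $\operatorname{Hom}(\mathbb Q,\mathbb Z_p)=0$, since $0$ is the only element of $\mathbb Z_p$ divisible by all powers of $p$. We therefore dualize the lattices $\Lambda_\chi$ one at a time.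

\begin{lemma}\label{lem:module}
There is a torsion-free profinite abelian group $B$ with a continuous right action of $G$ by automorphisms such that, for every $f\in\mathbb Z[G]$,
\[
T\cdot f=0\iff B\cdot f=0 .
\]
\end{lemma}

\begin{proof}
Let $B_\chi=\operatorname{Hom}(\Lambda_\chi,\mathbb Z_p)$ with the right action $(\beta\cdot g)(\lambda)=\beta(g\lambda)$, and let $B=\prod_{\chi\in M}B_\chi$. A basis of $\Lambda_\chi$ identifies $B_\chi$ with $\mathbb Z_p^{d}$, where $d$ is the rank, and $G$ acts on it by integer matrices through the finite group $G/U_\chi$. So $B$ is profinite and torsion-free, and the action $B\times G\to B$ is continuous, being continuous in each coordinate. We have $(\beta\cdot f)(\lambda)=\beta(f\lambda)$, and the coordinate functions $\Lambda_\chi\to\mathbb Z\subseteq\mathbb Z_p$ belong to $B_\chi$ and separate the points of $\Lambda_\chi$. Hence $B_\chi\cdot f=0$ if and only if $f\Lambda_\chi=0$. Taking all $\chi$ together and using \eqref{eq:dual}, we get $B\cdot f=0\iff fM=0\iff T\cdot f=0$.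
\end{proof}

\subsection{The model and its two properties}

Let $P$ and $B$ be as in Lemmas~\ref{lem:supp} and~\ref{lem:module}, and let $\Gamma=P\ltimes B$: the space $P\times B$ with the product $(x,b)(x',b')=(xx',\,b\cdot x'+b')$. It is a topological group, compact and totally disconnected, hence profinite. We regard $P$ and $B$ as subgroups of $\Gamma$. Then $B$ is an abelian normal subgroup, and $x^{-1}bx=b\cdot x$ for $x\in P$. For $x\in P^n$ the elements $w(x)\in P$ and $\partial_iw(x)\in\mathbb Z[P]$ are the same whether $P$ is viewed in $G$ or in $\Gamma$.

\begin{proposition}\label{prop:model}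
Let $G$ be a compact group with $T=G^0$ abelian, and let $\Gamma=P\ltimes B$ be the profinite group above.
\begin{enumerate}
\item[(a)] For every word $w$, $\mu(\mathcal N_w(\Gamma))\ge\mu(\mathcal N_w(G))$.
\item[(b)] If $H$ is an open subgroup of $\Gamma$, then $K=T(H\cap P)$ is an open subgroup of $G$, and every law of $H$ is a law of $K$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $w\in F_n$, let $E\subseteq G^n$ be as in Lemma~\ref{lem:cosets}, and put $E_P=E\cap P^n$. Since $E$ is closed and $ET^n=E$, it is the preimage of a closed set $\bar E\subseteq(G/T)^n$. Since $G=TP$, the map $P^n\to(G/T)^n$ is a continuous surjective homomorphism, and the preimage of $\bar E$ under it is $E_P$. Two applications of (F1) and Lemma~\ref{lem:cosets} give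
\[
\mu(E_P)=\mu(\bar E)=\mu(E)=\mu(\mathcal N_w(G)),
\]
where $\mu(E_P)$ is measured in $P^n$. Let $x\in E_P$. Lemma~\ref{lem:linear} in $G$ gives $w(x)=1$ and $T\cdot\partial_iw(x)=0$ for all $i$. By Lemma~\ref{lem:module}, $B\cdot\partial_iw(x)=0$, and Lemma~\ref{lem:linear} in $\Gamma$ gives $w(xb)=1$ for all $b\in B^n$. So $\mathcal N_w(\Gamma)$ contains the preimage of $E_P$ under the projection $\Gamma^n\to P^n$, which has measure $\mu(E_P)$ by (F1).

(b) Put $P_1=H\cap P$ and $B_0=H\cap B$. These are open in $P$ and $B$, hence of finite index; let $m=[B:B_0]$, so that $mB\subseteq B_0$. As $T$ is normal in $G$, $K=TP_1=P_1T$ is a compact subgroup. If $P=\bigcup_jP_1g_j$ is a finite union of cosets, then $G=TP=\bigcup_jKg_j$. So $K$ is closed of finite index, hence open.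

Let $v\in F_r$ be a law of $H$ and let $x\in P_1^r$. For $b\in B_0^r$ the tuple $xb$ lies in $H^r$, so $v(xb)=1$. By Lemma~\ref{lem:linear}, $v(x)=1$ and $B_0\cdot\partial_iv(x)=0$ for all $i$. Then $m\,(B\cdot\partial_iv(x))=0$, and since $B$ is torsion-free, $B\cdot\partial_iv(x)=0$. By Lemma~\ref{lem:module}, $T\cdot\partial_iv(x)=0$, and Lemma~\ref{lem:linear} in $G$ gives $v(xt)=1$ for all $t\in T^r$. Every element of $K^r$ has the form $xt$ with $x\in P_1^r$ and $t\in T^r$, so $v$ is a law of $K$.
\end{proof}

\begin{remark}\label{rem:supp}
The action on $B$ factors through $G/T$, so one could form $(G/T)\ltimes B$ without Lemma~\ref{lem:supp}. That group forgets the extension, and the analogue of (b) fails for it. Let $L\le U(2)$ be generated by the scalar matrices and the quaternion group $Q_8\le SU(2)$, and let $G=L^{\mathbb N}$. Here $T=U(1)^{\mathbb N}$ is central and $G/T\cong(Q_8/\{\pm1\})^{\mathbb N}$ is abelian, so $(G/T)\ltimes B=(G/T)\times B$ is abelian. But every open subgroup of $G$ contains a nonabelian factor $L$.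
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

If $G$ has an open $k$-step nilpotent subgroup, then $\mu(\mathcal N_k(G))>0$ by \eqref{eq:easy}.

Conversely, let $\mu(\mathcal N_k(G))>0$. By Corollary~\ref{cor:abelian}, $T=G^0$ is abelian, so the profinite group $\Gamma$ of Proposition~\ref{prop:model} is defined, and $\mu(\mathcal N_k(\Gamma))>0$ by part (a) for $w=w_k$. Theorem~\ref{thm:profinite} gives an open $k$-step nilpotent subgroup $H\le\Gamma$. By part (b), $K=T(H\cap P)$ is an open subgroup of $G$ of which $w_k$ is a law, so $K$ is $k$-step nilpotent.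

Finally, $T\le K$, so for $g\in K$ and $t\in T$
\[
t\cdot(g-1)^k=[t,\underbrace{g,\dots,g}_{k}]=0 .
\]
By Lemma~\ref{lem:unipotent}, $g$ centralizes $T$. Thus the open subgroup $K$ centralizes $G^0$, and Theorem~\ref{thm:A} is proved. \qed

\medskip
The last assertion is special to nilpotent laws. The group $G=O(2)^{\mathbb N}$ satisfies the law $[[y_1,y_2],[y_3,y_4]]$, because commutators in $O(2)$ are rotations, while $C_G(G^0)=G^0$ has infinite index.

\section{Arbitrary words}\label{sec:words}

Lemma~\ref{lem:cosets} and Proposition~\ref{prop:model} hold for all words, so only Lemma~\ref{lem:abelian} has to be replaced. Its proof peeled off the last variable of the commutator, and a general word has no such structure. We argue instead by growth. Inside a compact group all matrices are bounded, but an identity $w(xs)=1$ extends by analyticity to the complexified group, which contains elements that stretch one direction by an arbitrarily large factor. If these are put in general position, the stretching accumulates along a reduced word, and the product cannot be the identity.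

We recall what is needed about complex Lie algebras. A semisimple $\mathfrak g$ is the direct sum of its simple ideals $\mathfrak g_1,\dots,\mathfrak g_r$, and every automorphism permutes them. The group $\operatorname{Aut}(\mathfrak g)$ is a complex Lie subgroup of $GL(\mathfrak g)$ with Lie algebra $\operatorname{ad}\mathfrak g$; its identity component $\mathcal G$ is generated by the elements $\exp(\operatorname{ad}\xi)$ and so preserves every ideal. A simple $\mathfrak g_j$ is the direct sum of a Cartan subalgebra $\mathfrak h_j$ and one-dimensional root spaces $\mathfrak g_j^\beta$, on which $\operatorname{ad}\eta$ acts by the scalar $\beta(\eta)$ for $\eta\in\mathfrak h_j$. The simple roots form a basis of the dual of $\mathfrak h_j$. Each root is an integer combination of simple roots, and the sum of the coefficients is its \emph{height}. The set of roots is symmetric under $\beta\mapsto-\beta$, and there is a unique root $\theta_j$ of maximal height $d_j\ge1$.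

\begin{lemma}\label{lem:words}
Let $L$ be a compact Lie group with $S=L^0$ nonabelian, let $1\neq w\in F_n$ and $x\in L^n$. Then $w(xs)\neq1$ for some $s\in S^n$.
\end{lemma}

\begin{proof}
It suffices to find $s$ with $w(xs)\ne1$ in $L/Z(S)$. So by Lemma~\ref{lem:centerless} and \eqref{eq:comp} we may assume that $S\neq1$ has trivial center. By (F4) its Lie algebra $\mathfrak s$ is semisimple and nonzero, and so is $\mathfrak g=\mathfrak s\otimes\mathbb C=\bigoplus_j\mathfrak g_j$. Conjugation of $S$ by elements of $L$ induces a homomorphism $\operatorname{Ad}\colon L\to\operatorname{Aut}(\mathfrak g)$; put $X_i=\operatorname{Ad}(x_i)$. Suppose that $w(xs)=1$ for all $s\in S^n$.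

\emph{Extension to $\mathcal G$.} The map $\Psi(g)=w(X_1g_1,\dots,X_ng_n)$ from $\mathcal G^n$ to $\operatorname{End}(\mathfrak g)$ is holomorphic and equals $1$ on $\operatorname{Ad}(S)^n$. The map $\xi\mapsto\Psi(\exp\operatorname{ad}\xi_1,\dots,\exp\operatorname{ad}\xi_n)$ is holomorphic on $\mathfrak g^n$ and equals $1$ on $\mathfrak s^n$, since $\exp\operatorname{ad}\xi=\operatorname{Ad}(\exp\xi)$ for $\xi\in\mathfrak s$. In coordinates given by a real basis of $\mathfrak s^n$, which is a complex basis of $\mathfrak g^n$, its Taylor coefficients at $0$ are computed along real directions, so the map is constant. Hence $\Psi=1$ near the identity of $\mathcal G^n$, and since $\mathcal G^n$ is connected,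
\begin{equation}\label{eq:Psi}
w(X_1g_1,\dots,X_ng_n)=1\qquad\text{for all }g\in\mathcal G^n .
\end{equation}

\emph{The stretching elements.} Let $\eta_j\in\mathfrak h_j$ be the element on which every simple root of $\mathfrak g_j$ takes the value $1/d_j$, and let $\eta=\sum_j\eta_j$. On $\mathfrak g_j$ the operator $\operatorname{ad}\eta$ is diagonalizable, with eigenvalue $0$ on $\mathfrak h_j$ and eigenvalue equal to the height of $\beta$ divided by $d_j$ on $\mathfrak g_j^\beta$. So its eigenvalues lie in $[-1,1]$, and the eigenspaces for $\pm1$ are the lines $\mathfrak g_j^{\pm\theta_j}$. The normalization by $d_j$ makes the rate of growth the same in all ideals, which matters because the $X_i$ permute them. For real $\tau$ put $a_\tau=\exp(\tau\operatorname{ad}\eta)\in\mathcal G$, so that $a_\tau^{-1}=a_{-\tau}$. On the eigenspace for $\lambda$ the operator $e^{-\tau}a_{\pm\tau}$ is the scalar $e^{(\pm\lambda-1)\tau}$. Hence, as $\tau\to+\infty$,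
\[
e^{-\tau}a_{\pm\tau}\longrightarrow\pi^{\pm},
\]
where $\pi^\pm$ is the projection onto the $\pm1$-eigenspace along the others. It preserves each $\mathfrak g_j$, and there it has the form $z\mapsto\ell_j^\pm(z)\,e_j^\pm$, where $e_j^\pm$ spans $\mathfrak g_j^{\pm\theta_j}$ and $\ell_j^\pm$ is a linear functional on $\mathfrak g_j$ with $\ell_j^\pm(e_j^\pm)=1$.

\emph{Substitution.} Let $w=y_{i_1}^{\epsilon_1}\cdots y_{i_l}^{\epsilon_l}$ be the reduced form, $l\ge1$, $\epsilon_q=\pm1$. Take $g_i=h_ia_\tau h_i'$ with $(h,h')=(h_1,\dots,h_n,h_1',\dots,h_n')\in\mathcal G^{2n}$. The letters $y_i$ and $y_i^{-1}$ contribute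
\[
X_ih_i\;a_\tau\;h_i'\qquad\text{and}\qquad h_i'^{-1}\;a_{-\tau}\;h_i^{-1}X_i^{-1}.
\]
Therefore $w(Xg)=D\,a_{\epsilon_1\tau}C_1a_{\epsilon_2\tau}\cdots C_{l-1}a_{\epsilon_l\tau}D'$, where $D$, $D'$ and the $C_q$ are invertible and independent of $\tau$. With $i=i_q$ and $j=i_{q+1}$, the factor $C_q$ is determined by the signs $(\epsilon_q,\epsilon_{q+1})$:
\[
\begin{array}{llll}
(+,+): & h_i'\,X_j\,h_j, \qquad & (+,-): & h_i'\,h_j'^{-1},\\[2pt]
(-,+): & h_i^{-1}\,X_i^{-1}X_j\,h_j, \qquad & (-,-): & h_i^{-1}\,X_i^{-1}\,h_j'^{-1}.
\end{array}
\]
In the two mixed cases $i\neq j$, because $w$ is reduced. So in all four cases $C_q=uY_qv$, where $Y_q\in\operatorname{Aut}(\mathfrak g)$ is fixed and $u$, $v$ are two \emph{different} variables among the $2n$, or inverses of such. Multiply by $e^{-l\tau}$ and let $\tau\to+\infty$. By \eqref{eq:Psi} the left side is $e^{-l\tau}\cdot1\to0$, so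
\begin{equation}\label{eq:limit}
\pi^{\epsilon_1}C_1\pi^{\epsilon_2}C_2\cdots C_{l-1}\pi^{\epsilon_l}=0\qquad\text{for all }(h,h')\in\mathcal G^{2n}.
\end{equation}

\emph{Following one ideal.} Put $j_l=1$ and define $j_{l-1},\dots,j_1$ by $Y_q\mathfrak g_{j_{q+1}}=\mathfrak g_{j_q}$. Since $\mathcal G$ preserves ideals, $C_q\mathfrak g_{j_{q+1}}=\mathfrak g_{j_q}$ for all $(h,h')$. Abbreviate $e_q=e_{j_q}^{\epsilon_q}$ and $\ell_q=\ell_{j_q}^{\epsilon_q}$, and let $\varphi_q(h,h')=\ell_q(C_qe_{q+1})$ for $1\le q<l$. Then $\pi^{\epsilon_l}e_l=e_l$ and $\pi^{\epsilon_q}C_qe_{q+1}=\varphi_qe_q$, so the operator in \eqref{eq:limit} sends $e_l$ to $\varphi_1\cdots\varphi_{l-1}\,e_1$. Each $\varphi_q$ is holomorphic on $\mathcal G^{2n}$, and we claim that it is not identically zero. Set all variables equal to $1$ except the one occurring in $v$; this makes $u=1$, and $\varphi_q$ becomes $\ell_q(Y_qve_{q+1})$ with $v$ ranging over $\mathcal G$. The span of the vectors $ve_{q+1}$ is a nonzero $\mathcal G$-invariant subspace of $\mathfrak g_{j_{q+1}}$. Differentiating the action of $\exp(t\operatorname{ad}\xi)$ at $t=0$ shows that it is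 an ideal, so it is all of the simple algebra $\mathfrak g_{j_{q+1}}$. Its image under $Y_q$ is $\mathfrak g_{j_q}$, on which $\ell_q\neq0$. This proves the claim. On the connected complex manifold $\mathcal G^{2n}$ the zero set of each $\varphi_q$ is closed with empty interior, so there is a point at which no $\varphi_q$ vanishes. At that point \eqref{eq:limit} fails, a contradiction.
\end{proof}

The role of reducedness is seen on the unreduced product $y_iy_i^{-1}$: there $C_q=h_i'h_i'^{-1}=1$ and $\pi^+\pi^-=0$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) By Lemma~\ref{lem:cosets} there is $x\in G^n$ with $w(xt)=1$ for all $t\in T^n$. For $N\in\mathcal L(G)$, Lemma~\ref{lem:words} applied to $L=G/N$ and the image of $x$ shows that $(G/N)^0=TN/N$ is abelian. So $[T,T]\subseteq\bigcap_NN=1$.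

(b) Let $G$ be compact with $\mu(\mathcal N_w(G))>0$. By (a), Proposition~\ref{prop:model} applies, and $\mu(\mathcal N_w(\Gamma))>0$. By hypothesis the profinite group $\Gamma$ has an open subgroup $H$ of which all words in $\mathcal V$ are laws. They are then laws of the open subgroup $T(H\cap P)$ of $G$.

For the final statement, one implication holds because profinite groups are compact. The other is (b) with $\mathcal V=\{w\}$ if $w\neq1$, and is trivial if $w=1$, since then $w$ is a law of every group.
\end{proof}

\section{The gap below one}\label{sec:gap}

\begin{proof}[Proof of Theorem~\ref{thm:C}]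
Let $Z=Z(G)$, and let $a$ be the measure of $\{x\in G^k:[x_1,\dots,x_k]\in Z\}$, where $[x_1]=x_1$. For fixed $x\in G^k$, the elements $x_{k+1}$ with $[x_1,\dots,x_{k+1}]=1$ form the centralizer of $c=[x_1,\dots,x_k]$. This is $G$ if $c\in Z$, and otherwise a proper closed subgroup, of measure at most $\frac12$. By Fubini's theorem (F1),
\begin{equation}\label{eq:gap}
\mu(\mathcal N_k(G))\le a+\frac{1-a}2=\frac{1+a}{2}.
\end{equation}
We show by induction on $k$ that $a\le1-3/2^{k+1}$; with \eqref{eq:gap} this gives $\mu(\mathcal N_k(G))\le1-3/2^{k+2}$.

For $k=1$ we have $a=\mu(Z)$. As $G$ is not abelian, $G/Z$ is not cyclic, so $Z$ has index at least $4$ and $a\le\frac14=1-\frac34$. For $k\ge2$ the compact group $G/Z$ is not $(k-1)$-step nilpotent, since otherwise $G$ would be $k$-step nilpotent. By (F1), $a=\mu(\mathcal N_{k-1}(G/Z))$, and this is at most $1-3/2^{k+1}$ by the bound already proved for $k-1$.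

For equality let $D=\operatorname{Dih}(\mathbb Z/2^{k+1})$, the dihedral group of order $2^{k+2}$. In $A=\mathbb Z/2^{k+1}$ the subgroup $A[2^k]=2A$ has index $2$, so Lemma~\ref{lem:dih} gives $\mu(\mathcal N_k(D))=1-\frac{3}{2^{k+1}}\cdot\frac12=1-\frac3{2^{k+2}}$. This is less than $1$, so $D$ is not $k$-step nilpotent, and the bound is attained.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AS}
Alireza Abdollahi and Meisam Soleimani Malekan,
\emph{Nilpotent probability of compact groups},
arXiv:2208.04666 (2022).

\end{thebibliography}
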